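# Simply connected 4-manifolds as real loci of smooth 8-dimensional conjugation manifolds

## 1. The theorem and the words in it

**Theorem 1.** Let $M$ be a simply connected closed smooth $4$-manifold. There is a closed $3$-connected smooth $8$-manifold $W$ with a smooth involution which makes it a conjugation manifold and whose real locus is diffeomorphic to $M$. Hence every simply connected closed smooth $4$-manifold is realizable as the real locus of an $8$-dimensional conjugation manifold.

Let $C_2=\{1,\tau\}$ act on a space $X$. The fixed set $X^\tau$ is called the *real locus*. Unless other coefficients are written, cohomology has coefficients in $\mathbb F_2$. Borel cohomology is $H^*_{C_2}(X)=H^*(EC_2\times_{C_2}X)$, and restriction to a fibre of $EC_2\times_{C_2}X\to BC_2$ is a map $\rho\colon H^*_{C_2}(X)\to H^*(X)$. On $X^\tau$ the action is trivial, so $H^*_{C_2}(X^\tau)=H^*(X^\tau)[u]$ with $|u|=1$.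

**Definition (Hausmann, Holm and Puppe).** $X$ is a *conjugation space* if

1. $H^{\mathrm{odd}}(X)=0$;
2. there is an additive isomorphism $\kappa\colon H^{2*}(X)\to H^*(X^\tau)$ dividing degrees by two;
3. there is an additive section $\sigma\colon H^{2*}(X)\to H^{2*}_{C_2}(X)$ of $\rho$ such that for $x\in H^{2m}(X)$ the restriction of $\sigma(x)$ to $X^\tau$ is $\kappa(x)u^m+(\text{terms of lower degree in }u)$. This is the *conjugation equation*.

A *conjugation manifold* is a smooth manifold with a smooth involution that makes it a conjugation space.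

*Example.* Let $S^{2m}$ be the unit sphere in $\mathbb R^{m+1}\oplus\mathbb R^m_-$, where $\tau$ acts by $-1$ on $\mathbb R^m_-$. The real locus is $S^m$. Let $\Theta\in H^{2m}_{C_2}(S^{2m})$ be the equivariant Poincaré dual of a fixed point $p$. It restricts to the generator of $H^{2m}(S^{2m})$. Near $p$ the sphere is $\mathbb R^m\oplus\mathbb R^m_-$, and $\Theta$ is the product of two equivariant Thom classes; on $S^m$ the first gives the generator of $H^m(S^m)$ and the second gives the Euler class $u^m$ of $\mathbb R^m_-$. So $\sigma(1)=1$ and $\sigma(\text{generator})=\Theta$ satisfy the axioms. The conjugation equation says that $\sigma(x)$ has no coefficient at the higher powers $u^{m+1},\dots,u^{2m}$; in general this is a real condition.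

It is known that $\kappa$ is automatically a ring isomorphism, and even an isomorphism of unstable algebras after dividing degrees by two. So the cohomology ring of a conjugation space is a copy of that of its real locus with degrees doubled.

It is also known that the homotopy type of every simply connected closed smooth $4$-manifold is realizable as the real locus of an $8$-dimensional conjugation *space*: some such space has real locus homotopy equivalent to $M$. The problem, which comes from Wolfgang Pitsch and Jérôme Scherer, "Realizing doubles: a conjugation zoo", arXiv:1911.13140 (2019), is whether one can take a conjugation *manifold*, with "realizable" in the same sense. Theorem 1 answers yes, up to diffeomorphism and not only up to homotopy equivalence.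

## 2. Lattices, $\mathbb Z[C_2]$-modules and textbook facts

Orient $M$; put $b=b_2(M)$ and $s=\operatorname{sign}M$.

**Lattices.** A *lattice* is a finitely generated free abelian group with a symmetric integral form that is nondegenerate over $\mathbb Q$. We write $x\cdot y$ and $x^2=x\cdot x$. It is *unimodular* if $L\to\operatorname{Hom}(L,\mathbb Z)$ is an isomorphism, and *even* if all $x^2$ are even. An element $\chi$ is *characteristic* if $x^2\equiv x\cdot\chi\bmod 2$ for all $x$. For example $(1,\dots,1)$ is characteristic in a sum of copies of $\langle\pm1\rangle$, and in an even lattice every element of the form $2m$ is characteristic. The hyperbolic plane $\mathbb U$ has basis $e,f$ with $e^2=f^2=0$, $e\cdot f=1$. Two facts: an even unimodular lattice of signature $0$ is isometric to some $\mathbb U^n$; and (van der Blij) a characteristic $\chi$ in a unimodular lattice satisfies $\chi^2\equiv\operatorname{sign}\bmod 8$.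

**Modules.** For a $\mathbb Z[C_2]$-module $L$ put $L^\pm=\{x:\tau x=\pm x\}$. Its Tate cohomology is
$$\hat H^0(C_2;L)=L^+/(1+\tau)L,\qquad \hat H^1(C_2;L)=L^-/(1-\tau)L .$$
By Diederichsen–Reiner every finitely generated $\mathbb Z$-free $\mathbb Z[C_2]$-module is a direct sum of copies of $\mathbb Z$, $\mathbb Z_-$ (sign action) and $\mathbb Z[C_2]$. The pairs $(\hat H^0,\hat H^1)$ of these three are $(\mathbb F_2,0)$, $(0,\mathbb F_2)$, $(0,0)$. So a finitely generated $\mathbb Z$-free module with vanishing Tate cohomology is free, and finitely generated projectives, being summands of free modules, are free.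

**Topology.** For spin bundles there is a class $\frac{p_1}2\in H^4(-;\mathbb Z)$ with $2\cdot\frac{p_1}2=p_1$ and reduction $w_4$ mod $2$. The Atiyah–Singer $G$-signature theorem for an orientation-preserving involution says: the signature of $\tau$, that is, $\operatorname{sign}$ on the $(+1)$-part minus $\operatorname{sign}$ on the $(-1)$-part of middle homology, equals the self-intersection number of the fixed set.

**Definition.** An *$M$-involution* is a closed oriented $3$-connected smooth $8$-manifold $W$ with a smooth involution $\tau$ whose fixed set is (identified with) $M$.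

The fixed set has codimension $4$, so $d\tau$ at a fixed point is $\operatorname{diag}(1_4,-1_4)$ and $\tau$ preserves orientation. Let $\nu$ be the normal bundle of $M$, oriented by $TW|_M=TM\oplus\nu$, and put
$$L=H_4(W;\mathbb Z),\qquad \delta=[M]\in L^+,\qquad q=PD\big(\tfrac{p_1}2(W)\big)\in L^+ .$$
Since $H_3(W)=0$ we have $L\cong H^4(W;\mathbb Z)\cong\operatorname{Hom}(L,\mathbb Z)$, so $L$ is free and unimodular. We identify $L$ with $H^4(W;\mathbb Z)$ equivariantly by Poincaré duality.

## 3. Examples made by hand, and how far connected sums reach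

**The sphere.** $S^8\subset\mathbb R^5\oplus\mathbb R^4_-$ is an $S^4$-involution with $L=0$.

**The quaternionic plane.** Let $\mathbb HP^2$ be the space of right $\mathbb H$-lines in $\mathbb H^3$ and $\tau[x]=[ixi^{-1}]=[ix]$. If $[x]$ is fixed, then $ix=x\mu$, and $-x=i(ix)=x\mu^2$ gives $\mu^2=-1$. Replacing $x$ by $x\lambda$ replaces $\mu$ by $\lambda^{-1}\mu\lambda$, so we may take $\mu=i$. Then $ix=xi$, that is $x\in\mathbb C^3$, and $x$ is unique up to $\mathbb C^*$. The fixed set is $\mathbb CP^2$.

We need the characteristic numbers of this model. Let $\nu_0$ be the normal bundle of $\mathbb CP^2$, and orient $\mathbb HP^2$ so that its signature is $1$. Lefschetz gives $3=\chi(\mathbb CP^2)=2+\operatorname{tr}(\tau|H^4)$, so $\tau$ acts trivially on $H^4$, and the $G$-signature theorem gives $\langle e(\nu_0),[\mathbb CP^2]\rangle=1$.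

Let $\gamma$ be the tautological bundle, as a complex rank-$2$ bundle with $c_1=0$; $c_2(\gamma)$ generates $H^4(\mathbb HP^2;\mathbb Z)$. We have $T\mathbb HP^2\oplus\operatorname{Hom}_{\mathbb H}(\gamma,\gamma)\cong\operatorname{Hom}_{\mathbb H}(\gamma,\mathbb H^3)$. As a real bundle the right side is $\gamma^{\oplus3}$, and $p_1(\gamma)=-2c_2(\gamma)$. The complexification of $\operatorname{Hom}_{\mathbb H}(\gamma,\gamma)$ is $\operatorname{End}_{\mathbb C}(\gamma)$; if $\gamma$ has Chern roots $\pm x$, this has roots $0,0,\pm2x$ and $c_2=-4x^2=4c_2(\gamma)$, so $p_1(\operatorname{Hom}_{\mathbb H}(\gamma,\gamma))=-4c_2(\gamma)$. Hence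
$$p_1(\mathbb HP^2)=-6c_2(\gamma)+4c_2(\gamma)=-2c_2(\gamma),\qquad\langle p_1^2,[\mathbb HP^2]\rangle=4 .$$
Over a complex line $\ell=x\mathbb C$ the fibre of $\gamma$ is $x\mathbb C\oplus x\mathbb Cj$, and $xj\cdot i=-xi\cdot j$. So $\gamma|_{\mathbb CP^2}=\mathcal O(-1)\oplus\overline{\mathcal O(-1)}$, with $c_2=-h^2$. Therefore $p_1(\mathbb HP^2)$ evaluates to $2$ on $\mathbb CP^2$, and $\langle p_1(\nu_0),[\mathbb CP^2]\rangle=2-3=-1$. Finally $w_2(\nu_0)=w_2(\mathbb CP^2)$, because $\mathbb HP^2$ is spin. If we pass to $-\mathbb HP^2$ and $-\mathbb CP^2$, keeping the orientation of $\nu_0$, the numbers $\operatorname{sign},\,p_1^2,\,e(\nu_0),\,p_1(\nu_0)$ change from $1,4,1,-1$ to $-1,-4,-1,1$.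

**A product.** Let $S^4\subset\mathbb R^3\oplus\mathbb R^2_-$, with fixed set $S^2$. The product of two copies is an involution on $S^4\times S^4$ with fixed set $S^2\times S^2$. It acts trivially on $L\cong\mathbb U$, since a reflection in two coordinates has degree $1$ on $S^4$. Pushing $S^4\times pt$ to a point $pt\notin S^2$ makes it disjoint from $S^2\times S^2$; the same holds for the other factor, so $\delta=0$. Also $q=0$.

Lemma 4 below shows that an $M$-involution is a conjugation manifold as soon as $\operatorname{rk}H_4(W)=b$, which holds in all three examples ($0=0$, $1=1$, $2=2$).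

**Connected sums.** At fixed points all tangent representations are $\mathbb R^4\oplus\mathbb R^4_-$. So an $M$-involution and an $M'$-involution have an equivariant connected sum at fixed points: use an identification that reverses the orientation of the fixed directions and preserves that of the normal directions. The result is an $M\# M'$-involution, and the ranks of $H_4$ add. This realizes all connected sums of copies of $\mathbb CP^2$, $-\mathbb CP^2$ and $S^2\times S^2$, and here the method stops. If such a sum has even intersection form it contains no $\pm\mathbb CP^2$, so its signature is $0$. A simply connected $M$ with even form and nonzero signature, such as the K3 surface with form $2(-E_8)\oplus3\,\mathbb U$, is not even homotopy equivalent to such a sum. We need a construction that starts from $M$ itself.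

## 4. What localization says about an $M$-involution

The mod $2$ equivariant cohomology of $W$ controls the lattice $L$ with its involution. The tool is the localization formula.

**Lemma 2.** Let $(W,\tau)$ be an $M$-involution and $i\colon M\to W$ the inclusion. Put $e_{C_2}(\nu)=\sum_kw_k(\nu)u^{4-k}\in H^*(M)[u]$. Then for $z\in H^*_{C_2}(W)$
$$\int_Wz=\int_M\frac{i^*z}{e_{C_2}(\nu)}\quad\text{in }\mathbb F_2[u,u^{-1}]. \tag{1}$$
For $z\in H^8_{C_2}(W)$ the left side is the ordinary integral of $\rho(z)$.

*Proof.* The action is free off $M$, so $H^n_{C_2}(W,M)\cong H^n(W/\tau,M)=0$ for $n>8$. Hence every class of $H^*_{C_2}(W,M)$ is killed by a power of $u$, and $i^*$ becomes an isomorphism after inverting $u$. The composite $i^*i_!$ is multiplication by the equivariant Euler class of $\nu$, on which $\tau$ acts by $-1$; by the splitting principle $\prod_j(x_j+u)=\sum_kw_k(\nu)u^{4-k}$, this is $e_{C_2}(\nu)$. It is $u^4$ plus terms nilpotent in $H^{>0}(M)$, so it is invertible after inverting $u$. Then $z$ and $i_!(i^*z/e_{C_2}(\nu))$ have the same restriction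 to $M$, so they are equal. Apply $\int_W$ and $\int_W i_!=\int_M$. The last statement is compatibility of integration with restriction to a fibre. $\square$

**Lemma 3.** Let $(W,\tau)$ be an $M$-involution.

(a) $x^2\equiv q\cdot x\pmod2$ for $x\in L$.

(b) $x\cdot\tau x\equiv\delta\cdot x\pmod2$ for $x\in L$.

(c) $L\cong\mathbb Z^b\oplus\mathbb Z[C_2]^r$ for some $r$.

(d) $\delta^2=\langle e(\nu),[M]\rangle=\operatorname{sign}L^+-\operatorname{sign}L^-$; $\ \delta\cdot q=\frac12\langle p_1(M)+p_1(\nu),[M]\rangle$; $\ q^2=\frac14\langle p_1(W)^2,[W]\rangle$.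

(e) Let $E=L^+/(1+\tau)L$. Then $\beta(y,y')=y\cdot y'\bmod2$ is a well-defined nondegenerate form on $E$, and $(E,\beta)\cong(H^2(M;\mathbb F_2),\cup)$. In particular $\dim E=b$, and $\beta$ is alternating iff the intersection form of $M$ is even.

*Example.* Take $S^4\times S^4$ with the swap. The fixed set is the diagonal $S^4$, so $b=0$. With $a=[S^4\times pt]$ we have $L=\mathbb Z[C_2]a$, $a^2=0$, $a\cdot\tau a=1$, $\delta=a+\tau a$, $q=0$. Indeed $a^2=0=q\cdot a$, $a\cdot\tau a=1=\delta\cdot a$, $r=1$, $E=0$. Also $\delta^2=2=1-(-1)$, since $(a\pm\tau a)^2=\pm2$.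

*Proof.* (a) $W$ is $3$-connected, so $w_1=w_2=w_3=0$, the Wu classes $v_1,v_2,v_3$ vanish, and $v_4=w_4$. Now $\frac{p_1}2(W)$ reduces to $w_4(W)=v_4(W)$, and $x^2=v_4x$ mod $2$.

(b) *We write $x\cup\tau^*x$ as the restriction of an equivariant class and localize.* For $x\in H^4(W)$ let $P(x)\in H^8_{C_2}(W\times W)$, for the swap action, be Steenrod's class. It restricts to $x\times x$ non-equivariantly and to $\sum_ku^{4-k}Sq^kx$ on the diagonal. The map $j(w)=(w,\tau w)$ is equivariant from $(W,\tau)$ to $(W\times W,\text{swap})$, and $j|_M$ is the diagonal. So $z=j^*P(x)$ satisfies $\rho(z)=x\cup\tau^*x$ and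
$$i^*z=\sum_ku^{4-k}Sq^k(x|_M)=u^4\,x|_M,$$
because $H^{>4}(M)=0$. By (1),
$$\int_Wx\cup\tau^*x=\int_M\frac{u^4x|_M}{u^4+\cdots}=\int_Mx|_M,$$
which is $\delta\cdot x$ mod $2$.

(c) *We count twice.* Let $L\cong\mathbb Z^\alpha\oplus\mathbb Z_-^{\alpha'}\oplus\mathbb Z[C_2]^r$. Lefschetz gives $2+b=\chi(M)=2+\alpha-\alpha'$. For the second count take the Borel spectral sequence $E_2^{p,k}=H^p(C_2;H^k(W))\Rightarrow H^{p+k}_{C_2}(W)$, with nonzero rows $k=0,4,8$. Row $0$ is not hit by differentials, because a fixed point makes $H^*(BC_2)\to H^*_{C_2}(W)$ injective. Row $8$ is generated over $\mathbb F_2[u]$ by the image of the equivariant Poincaré dual $\Theta\in H^8_{C_2}(W)$ of a fixed point, so it consists of permanent cycles. Every possible differential starts in row $8$ or ends in row $0$; hence all vanish. Let $n>8$. By the proof of Lemma 2, $H^n_{C_2}(W)\cong H^n_{C_2}(M)$, of dimension $\sum_k\dim H^k(M)=b+2$. On the other hand $E_\infty=E_2$ gives $1+(\alpha+\alpha')+1$, since free summands contribute nothing for $p>0$. So $\alpha+\alpha'=b=\alpha-\alpha'$, that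 is $\alpha=b$, $\alpha'=0$.

(d) The first equality is the self-intersection formula, and the second is the $G$-signature theorem. Evaluating $\frac{p_1}2(W)$ on $[M]$, with $TW|_M=TM\oplus\nu$, gives the third; the last is the definition of $q$.

(e) *Well defined and nondegenerate.* For $y\in L^+$ and $x\in L$ we have $(1+\tau)x\cdot y=2x\cdot y$, so $\beta$ is well defined. Suppose $y\in L^+$ and $y\cdot L^+\subset2\mathbb Z$. Since $L^+$ is a primitive sublattice of a unimodular lattice, the functional $\frac12y\cdot-$ on $L^+$ is the restriction of $x\cdot-$ for some $x\in L$, and on $L^+$ this equals $\frac12(1+\tau)x\cdot-$. The form on $L^+$ is nondegenerate, so $y=(1+\tau)x$. Thus $\beta$ is nondegenerate. By (c), $\dim E=\dim\hat H^0(C_2;L)=b$.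

*Comparison with $M$.* Let $y\in L^+$. Its mod $2$ reduction lies in $H^4(W)^{C_2}=E_2^{0,4}=E_\infty^{0,4}$, so it lifts to $H^4_{C_2}(W)$, and the lift is unique up to adding $u^4$ (from $E_\infty^{4,0}$). As $H^{\rm odd}(M)=0$, a lift restricts to $c_4+c_2u^2+c_0u^4$ on $M$ with $c_k\in H^k(M)$. Adding $u^4$ changes $c_0$ by $1$. Let $Y$ be the unique lift with $c_0=0$, and put $\kappa(y)=c_2$. Both $Y$ and $\kappa(y)$ are additive in $y$. By (1),
$$y\cdot y'\equiv\int_M\frac{(c_4+c_2u^2)(c_4'+c_2'u^2)}{u^4+w_2(\nu)u^2+w_4(\nu)}=\int_Mc_2c_2'\pmod2,$$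
because the numerator is $c_2c_2'u^4$ with $c_2c'_2$ in the top degree of $M$. So $\kappa\colon L^+\to H^2(M)$ preserves forms. If $\kappa(y)=0$, then $y\cdot L^+\subset2\mathbb Z$, so $y\in(1+\tau)L$. Thus $L^+/\ker\kappa$ surjects onto $E$, which has dimension $b$, and embeds in $H^2(M)$, which has dimension $b$. Hence $\ker\kappa=(1+\tau)L$, and $\kappa$ induces an isometry $E\cong H^2(M)$. The form $\cup$ on $H^2(M;\mathbb F_2)$ is alternating iff the integral form of $M$ is even. $\square$

**Lemma 4.** Let $(W,\tau)$ be an $M$-involution with $\operatorname{rk}H_4(W)=b$. Then $(W,\tau)$ is a conjugation manifold with real locus $M$.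

*Proof.* $H^{\rm odd}(W)=0$. By Lemma 3(c), $L=\mathbb Z^b$ with trivial action. So $L^+=L$, $(1+\tau)L=2L$, $E=L/2L\cong H^4(W)$, and the proof of Lemma 3(e) gives an isomorphism $\kappa\colon H^4(W)\to H^2(M)$. Put $\sigma(y)=Y$. It depends only on $y$ mod $2$, is additive, satisfies $\rho(Y)=y$, and restricts to $\kappa(y)u^2+c_4$. Put $\sigma(1)=1$, $\kappa(1)=1$. On the generator of $H^8(W)$ let $\sigma=\Theta$, the equivariant dual of a point of $M$, and let $\kappa$ be the generator $\omega_M$ of $H^4(M)$. Since $\Theta=i_!(\omega_M)$, we get $\Theta|_M=\omega_M\,e_{C_2}(\nu)=\omega_Mu^4$. All axioms hold. $\square$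

So the goal is an $M$-involution with $\operatorname{rk}H_4(W)=b$. Lemma 3 tells us what it must look like. The action on $L$ is trivial, so by (a) and (b) both $q$ and $\delta$ are characteristic in $L$, and by (d)
$$\operatorname{sign}W=\delta^2. \tag{2}$$

**The first attempt: $M\times M$ with the swap.** This is the obvious involution with fixed set $M$, and one may hope to simplify it by equivariant surgery away from the diagonal. Such surgery changes neither the signature $\operatorname{sign}(M\times M)=s^2$ nor the normal bundle of $M$, which is $TM$ here; so $\delta^2$ stays $\chi(M)=b+2$. If the outcome were an $M$-involution of rank $b$, then (2) would give $s^2=b+2$. This fails for $S^4$ ($0\ne2$), $\mathbb CP^2$ ($1\ne3$), $S^2\times S^2$ ($0\ne4$) and K3 ($256\neq24$). The normal bundle is the wrong one.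

The failure also shows what to do. First decide on a unimodular lattice $T$ of rank $b$ with characteristic vectors $c,d$, intended as $(L,q,\delta)$ of the final manifold, with $\operatorname{sign}T=d^2$. Then find some $M$-involution, with $L$ as large as it likes, whose numbers $\operatorname{sign}W,\delta^2,\delta\cdot q,q^2$ agree with those of $(T,c,d)$. Finally, cut $L$ down to $T$ by surgery. The choice of $T$ is in Section 9, the starting manifold is in Section 8, and the cutting down is Sections 5–7. The first task in the cutting down is to find a copy of $T$ inside $L^+$. By Lemma 3(c) it must be found modulo free parts, that is, in $E$. The form $\beta$ on $E$ is only a mod $2$ shadow, too weak to see signatures; a mod $4$ refinement does see them.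

## 5. A mod 4 function on $\hat H^0$ and its Gauss sum

**Lemma 5.** Let $L$ be a unimodular lattice with isometric involution, and $q,\delta\in L^+$ with $x^2\equiv q\cdot x$ and $x\cdot\tau x\equiv\delta\cdot x\bmod2$ for all $x\in L$. On $E=L^+/(1+\tau)L$ the function $\omega(y)=y^2-q\cdot y-\delta\cdot y\bmod4$ is well defined, satisfies $\omega(y+y')=\omega(y)+\omega(y')+2\beta(y,y')$ and $\omega(y)\equiv\beta(y,y)\bmod2$, and
$$\sum_{y\in E}i^{\omega(y)}=|E|^{1/2}\exp\tfrac{\pi i}4\big(\operatorname{sign}L^+-\tfrac12(q+\delta)^2\big).$$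

*Example.* Let $L=\langle1\rangle$ with trivial involution and $q=\delta=1$. Then $E=\mathbb F_2$, $\omega(1)=1-1-1=-1$, and $1+i^{-1}=1-i=\sqrt2\,e^{-\pi i/4}$. The formula gives $\sqrt2\exp\frac{\pi i}4(1-\frac12\cdot4)$, the same.

*Proof.* *Elementary properties.* Replacing $y$ by $y+(1+\tau)x$ changes $y^2$ by $2y\cdot(1+\tau)x+\big((1+\tau)x\big)^2=4x\cdot y+2x^2+2x\cdot\tau x$, and $q\cdot y+\delta\cdot y$ by $2q\cdot x+2\delta\cdot x$. The total change of $\omega$ is $4x\cdot y+2(x^2-q\cdot x)+2(x\cdot\tau x-\delta\cdot x)\equiv0\bmod4$. The addition rule is clear. For $y\in L^+$ we have $q\cdot y\equiv y^2=y\cdot\tau y\equiv\delta\cdot y\bmod2$, so $\omega(y)\equiv y^2\bmod2$.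

*Translation into a discriminant group.* Let $G=(1+\tau)L$ with the form $\langle\,,\rangle=\frac12(\,\cdot\,)$. It is integral: $\langle(1+\tau)x,(1+\tau)x'\rangle=x\cdot x'+x\cdot\tau x'$. For $y\in(L\otimes\mathbb Q)^+$ we have $\langle y,(1+\tau)x\rangle=y\cdot x$. So the dual lattice is $G^*=\{y\in(L\otimes\mathbb Q)^+:y\cdot x\in\mathbb Z\ \forall x\in L\}=L^+$ by unimodularity. Hence $G^*/G=E$, and $\operatorname{sign}G=\operatorname{sign}L^+$. Put $\chi=-(q+\delta)\in G^*$. Then $i^{\omega(y)}=e^{\pi i(\langle y,y\rangle+\langle y,\chi\rangle)}$. That $\omega$ vanishes on $G$ says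
$$\langle t,t\rangle\equiv\langle t,\chi\rangle\pmod2\qquad(t\in G). \tag{3}$$
As $\langle\chi,\chi\rangle=\frac12(q+\delta)^2$, and as
$$\langle y,y\rangle+\langle y,\chi\rangle=\langle y+\tfrac\chi2,y+\tfrac\chi2\rangle-\tfrac14\langle\chi,\chi\rangle,$$
the claim is equivalent to
$$\sum_{y\in G^*/G}e^{\pi i\langle y+\chi/2,\,y+\chi/2\rangle}=|G^*/G|^{1/2}e^{\pi i\operatorname{sign}G/4}. \tag{4}$$
For $G$ even and $\chi=0$ this is Milgram's formula (Milnor–Husemoller, *Symmetric Bilinear Forms*, App. 4).

*$G$ even.* By (3) $\langle t,\chi\rangle$ is even for all $t\in G$, so $\chi/2\in G^*$. Then $y\mapsto y+\chi/2$ permutes $G^*/G$, and (4) is Milgram's formula.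

*$G$ odd.* Let $G_0=\{t\in G:\langle t,t\rangle\text{ even}\}$. It is the kernel of the homomorphism $t\mapsto\langle t,t\rangle\bmod2$, so it is an even lattice of index $2$. By (3), $\chi/2$ pairs integrally with $G_0$ but not with $G$; so $G_0^*=G^*\sqcup(G^*+\frac\chi2)$. In Milgram's sum over $G_0^*/G_0$ sum first over $G/G_0$. If $x\in G^*$ and $t\in G\setminus G_0$, then $\langle x+t,x+t\rangle=\langle x,x\rangle+2\langle x,t\rangle+\langle t,t\rangle\equiv\langle x,x\rangle+1\bmod2$, so these cosets contribute $0$. If $x\in G^*+\frac\chi2$ and $t\in G$, then $2\langle x,t\rangle\equiv\langle\chi,t\rangle\equiv\langle t,t\rangle\bmod 2$, so $\langle x+t,x+t\rangle\equiv\langle x,x\rangle+2\langle t,t\rangle\equiv\langle x,x\rangle\bmod2$. Since $|G_0^*/G_0|=4|G^*/G|$, Milgram's formula for $G_0$ becomes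
$$2\sum_{y\in G^*/G}e^{\pi i\langle y+\chi/2,y+\chi/2\rangle}=2|G^*/G|^{1/2}e^{\pi i\operatorname{sign}G/4},$$
which is (4). $\square$

**Lemma 6.** Triples $(E,\beta,\omega)$, with $\beta$ a nondegenerate symmetric form over $\mathbb F_2$ and $\omega\colon E\to\mathbb Z/4$ satisfying $\omega(y+y')=\omega(y)+\omega(y')+2\beta(y,y')$ and $\omega(y)\equiv\beta(y,y)\bmod2$, are classified up to isomorphism by $\dim E$, whether $\beta$ is alternating, and $\sum i^\omega$.

*Proof.* If $\beta$ is alternating, then $\omega=2Q$ with $Q$ a quadratic refinement of $\beta$, $\sum i^\omega=\sum(-1)^Q$, and Arf's theorem applies. Otherwise $\beta$ has an orthonormal basis. On each basis vector $\omega=\pm1$, and $\omega$ is additive on sums of orthogonal vectors. So $\omega\cong k\langle1\rangle\oplus l\langle-1\rangle$, with Gauss sum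
$$(1+i)^k(1-i)^l=2^{(k+l)/2}e^{\pi i(k-l)/4}.$$
It determines $k-l$ mod $8$; with $k+l=\dim E$ fixed, it determines $k$ mod $4$. It remains to see that $4\langle1\rangle\cong4\langle-1\rangle$. In an orthonormal basis of $4\langle1\rangle$ consider the four sums of three distinct basis vectors. Each has square $3=1$; two of them share two basis vectors, so they are orthogonal; and $\omega=3=-1$ on each. $\square$

## 6. Even forms over $\mathbb Z[C_2]$ are stably hyperbolic

To cut $L=T\oplus F$ down to $T$ we shall need a Lagrangian in the complement $F$, compatible with $\tau$. We first treat the algebra.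

A symmetric form $\lambda$ on a free $\mathbb Z[C_2]$-module $F$ (trivial involution on $\mathbb Z[C_2]$, so $\lambda$ is $\mathbb Z[C_2]$-bilinear) has *specializations* $h_\pm$: the integral forms obtained by $\tau\mapsto\pm1$, on $P_\pm=F/(1\mp\tau)F$. They are unimodular if $\lambda$ is nonsingular. Let $H=\mathbb Z[C_2]\otimes\mathbb U$.

*Examples.* $H$ has $h_\pm=\mathbb U$. The form $\lambda(a,a)=\tau$ on $\mathbb Z[C_2]a$ has $h_\pm=\langle\pm1\rangle$. It has no nonzero isotropic vector: $\lambda\big((m+n\tau)a,(m+n\tau)a\big)=2mn+(m^2+n^2)\tau$.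

**Lemma 7.** Let $(F',\lambda')$ be a nonsingular symmetric form on a finitely generated free $\mathbb Z[C_2]$-module with $\lambda'(v,v)\in2\mathbb Z[C_2]$ for all $v$ and $\operatorname{sign}h_+=\operatorname{sign}h_-=0$. Then $F'\oplus H^k\cong H^n$ for some $k,n$.

*Proof.* **Step 1: describe $F'$ as two copies of $\mathbb U^n$ glued mod $2$.** After adding copies of $H$ we may assume $\operatorname{rk}F'\ge6$. The lattices $P_\pm$ are even, unimodular, of signature $0$ and of the same rank $2n$. So there are isometries $g_\pm\colon\mathbb U^n\to P_\pm$. Under $x+y\tau\mapsto(x+y,x-y)$ we have $\mathbb Z[C_2]=\{(a,a')\in\mathbb Z^2:a\equiv a'\bmod2\}$. As $F'$ is free, it is the pullback of $P_+$ and $P_-$ over $V=F'/(2,1-\tau)F'=P_+/2=P_-/2$, with form determined by $h_\pm$. If $\lambda'(v,v)=2(a+a'\tau)$, then $\frac12h_\pm(v,v)=a\pm a'$, and these are congruent mod $2$. So $\frac12h_+$ and $\frac12h_-$ induce the same quadratic form on $V$, and $\theta=\bar g_-^{-1}\bar g_+$ is an isometry of the quadratic form $Q(\bar v)=\frac12v^2\bmod2$ on $\mathbb U^n/2$.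

**Step 2: lift $\theta$ after one stabilization.** By Dieudonné, as $2n\ge6$, $\theta$ is a product of transvections $t_{\bar v}(x)=x+(x\cdot\bar v)\bar v$ with $Q(\bar v)=1$. We lift each $t_{\bar v}\oplus\mathrm{id}_{\mathbb U/2}$ to an isometry of $\mathbb U^n\oplus\mathbb U$. Lift $\bar v$ to $v\in\mathbb U^n$; then $\frac12v^2$ is odd. As $\bar v\ne0$, there is $w\in\mathbb U^n$ with $v\cdot w$ odd. Replacing $v$ by $v+2w$ changes $\frac12v^2$ by $2v\cdot w+2w^2\equiv2\bmod4$, since $w^2$ is even. So we may assume $\frac12v^2=1-4m$. With $e,f$ in the extra $\mathbb U$ put $v'=v+2(e+mf)$. Then $\frac12v'^2=1-4m+4m=1$, and the reflection $x\mapsto x-(x\cdot v')v'$ is an isometry that reduces mod $2$ to $t_{\bar v}\oplus\mathrm{id}$. Hence $\theta\oplus\mathrm{id}$ lifts to an isometry $\Phi$ of $\mathbb U^{n+1}$.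

**Step 3: reglue.** For $F'\oplus H$ use the isometries $(g_+\oplus\mathrm{id})\Phi^{-1}$ and $g_-\oplus\mathrm{id}$ from $\mathbb U^{n+1}$ to $P_\pm\oplus\mathbb U$. Mod $2$ the first is $\bar g_+\theta^{-1}\oplus\mathrm{id}=\bar g_-\oplus\mathrm{id}$, equal to the second. So $F'\oplus H$ is isometric to the pullback of $\mathbb U^{n+1}$ and $\mathbb U^{n+1}$ over the identity of $\mathbb U^{n+1}/2$, which is $H^{n+1}$. $\square$

## 7. Cutting $H_4$ down to a prescribed lattice

**Stabilizations.** The following operations turn an $M$-involution into an $M$-involution and preserve $\operatorname{sign}W$, $\operatorname{sign}L^\pm$, $\delta^2$, $\delta\cdot q$, $q^2$. Each adds an orthogonal, $\tau$-invariant, unimodular, free $\mathbb Z[C_2]$-summand to $L$. They create the room in which later steps correct integers.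

* (S1) Connected sum with two copies of $S^4\times S^4$ at the points of a free orbit, interchanged by $\tau$. This adds $\mathbb Z[C_2]e\oplus\mathbb Z[C_2]f$ with $e\cdot f=1=\tau e\cdot\tau f$ and all other products of $e,\tau e,f,\tau f$ zero. The new classes miss $M$, and $S^4\times S^4$ has $p_1=0$; so $\delta$ and $q$ are orthogonal to the summand. Its $(\pm1)$-parts have signature $0$.
* (S2) The same with two copies of $\mathbb HP^2\#(-\mathbb HP^2)$. Again $\delta$ is orthogonal to the summand and the $(\pm1)$-parts have signature $0$. Since $p_1(\mathbb HP^2)$ is twice a generator, the summand contains $x'$ with $\delta\cdot x'=0$, $q\cdot x'=1$. The number $q^2$ changes by $2(1-1)=0$, and $\delta\cdot q$ does not change.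
* (S3) Equivariant connected sum at fixed points, as in Section 3, with $(S^4\times S^4,\text{swap})$ and with $-(S^4\times S^4,\text{swap})$. The fixed set becomes $M\#S^4\#S^4\cong M$. The class $\delta$ changes by the sum of the two diagonals, so $\delta^2$ changes by $2-2=0$; $q$ has no component in the new summand, so $q^2$ and $\delta\cdot q$ do not change. The copy $\pm(S^4\times S^4)$ contributes $\pm1$ to $\operatorname{sign}L^+$ and $\mp1$ to $\operatorname{sign}L^-$ (see the example after Lemma 3), so the two copies cancel. The summand contains $A=\pm[S^4\times pt]$ with $\delta\cdot A=1$, $q\cdot A=0$.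

**Proposition 8.** Let $(W_1,\tau)$ be an $M$-involution with $\operatorname{sign}W_1=\delta^2$. Let $T$ be a unimodular lattice of rank $b$, even iff the form of $M$ is even, with characteristic vectors $c,d$ such that
$$\operatorname{sign}T=\operatorname{sign}W_1,\quad d^2=\delta^2,\quad c\cdot d=q\cdot\delta,\quad c^2=q^2 .$$
Then there is an $M$-involution $(W,\tau)$ with $H_4(W)\cong T$, under which $[M]$ and $PD(\frac{p_1}2(W))$ correspond to $d$ and $c$. By Lemma 4 it is a conjugation manifold with real locus $M$.

The naive route is to take $L\cong\mathbb Z^b\oplus\mathbb Z[C_2]^r$ from Lemma 3(c) and do surgery on half of the free part. It stops at once. That splitting need not be orthogonal, and the free part need not be hyperbolic: the form $\lambda(a,a)=\tau$ of Section 6, which comes from the swap on $S^4\times S^4$, has no isotropic vector. Moreover, to do surgery on a class $x$ away from $M$ we need $\delta\cdot x=0$, and for a trivial normal bundle we need $x^2=0$ and $q\cdot x=0$. So $\delta$ and $q$ must be brought under control together with the form: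 we shall put their free parts *inside* the Lagrangian.

*Proof.* **Step 0: make room.** Stabilize twice by (S3) and twice by (S2). Then $L=L_0\oplus R_1\oplus R_2\oplus R_3\oplus R_4$ orthogonally, with $R_i$ free, $A_1\in R_1$ and $A_2\in R_2$ with $(\delta,q)$-values $(1,0)$, and $x_3\in R_3$ and $x_4\in R_4$ with $(\delta,q)$-values $(0,1)$. Further (S1)-stabilizations are made when needed; $W_1$ and $L$ always denote the current objects. By Lemma 3(d), $\operatorname{sign}L^+-\operatorname{sign}L^-=\delta^2=\operatorname{sign}W_1=\operatorname{sign}L^++\operatorname{sign}L^-$. Therefore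
$$\operatorname{sign}L^+=\operatorname{sign}W_1,\qquad\operatorname{sign}L^-=0 .$$

**Step 1: a copy of $T$ in $L^+$.** *First mod $4$.* Lemma 5 applies to $(L,q,\delta)$ by Lemma 3(a),(b), and to $(T,c,d)$ with trivial involution because $c,d$ are characteristic; the latter gives $\omega_T(t)=t^2-c\cdot t-d\cdot t\bmod4$ on $T/2T$. The two Gauss sums agree: both equal $2^{b/2}\exp\frac{\pi i}4\big(\operatorname{sign}T-\frac12(c+d)^2\big)$, since $\operatorname{sign}L^+=\operatorname{sign}T$ and $(q+\delta)^2=(c+d)^2$. Dimension and type agree by Lemma 3(e) and the hypothesis on the parity of $T$. By Lemma 6 there is an isometry $T/2T\cong E$ carrying $\omega_T$ to $\omega$.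

*Then correct the pairings with $\delta$ and $q$.* Let $t_1,\dots,t_b$ be a basis of $T$, and let $y_i\in L_0^+$ lift the corresponding elements of $E$; such lifts exist because the free $R_i$ contribute nothing to $E$. We have $\delta\cdot y_i\equiv q\cdot y_i\equiv y_i^2\equiv t_i^2\equiv d\cdot t_i\equiv c\cdot t_i\bmod2$. Adding $(1+\tau)(mA_2+m'x_3)$ to $y_i$ changes $(\delta\cdot y_i,q\cdot y_i)$ by $(2m,2m')$ and does not change its class in $E$. So we may assume $\delta\cdot y_i=d\cdot t_i$ and $q\cdot y_i=c\cdot t_i$. Then
$$y_i^2\equiv\omega(y_i)+q\cdot y_i+\delta\cdot y_i\equiv t_i^2\pmod 4,\qquad y_i\cdot y_j\equiv t_i\cdot t_j\pmod2 .$$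

*Then correct the products.* Use new (S1)-summands, orthogonal to everything earlier:

* $y_i\mapsto y_i+(1+\tau)(e+mf)$ changes $y_i^2$ by $(e+mf)^2+(\tau e+m\tau f)^2=4m$;
* $y_i\mapsto y_i+(1+\tau)e$, $y_j\mapsto y_j+m(1+\tau)f$ changes $y_i\cdot y_j$ by $2m$ and no square.

One new summand for each $i$ and each pair $i<j$ yields $y_i\cdot y_j=t_i\cdot t_j$ for all $i,j$, with $\delta\cdot y_i$ and $q\cdot y_i$ unchanged. So the $y_i$ span a copy of $T$ in $L^+$, orthogonal to $R_1\oplus R_4$.

**Step 2: the complement of $T$.** Since $T$ is unimodular, $L=T\oplus F$ with $F=T^\perp$ $\tau$-invariant and unimodular. Since $\hat H^0(C_2;L)\cong\mathbb F_2^b\cong\hat H^0(C_2;T)$ and $\hat H^1(C_2;L)=0$ by Lemma 3(c), the Tate cohomology of $F$ vanishes, and $F$ is free over $\mathbb Z[C_2]$. The component of $\delta$ in $T$ has the products $d\cdot t_i$ with the basis, so it is $d$; similarly for $q$. Write $\delta=d+\delta_F$, $q=c+q_F$ with $\delta_F,q_F\in F^+$. Subtracting the numbers of $T$ from those of $L$, and restricting Lemma 3(a),(b) to $F$, we get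
$$\delta_F^2=\delta_F\cdot q_F=q_F^2=0,\qquad\operatorname{sign}F^+=\operatorname{sign}F^-=0, \tag{5}$$
$$v^2\equiv q_F\cdot v,\qquad v\cdot\tau v\equiv\delta_F\cdot v\pmod2\qquad(v\in F). \tag{6}$$
Moreover $A:=A_1$ and $x'':=x_4$ lie in $F$, with $(\delta_F,q_F)$-values $(1,0)$ and $(0,1)$. All this persists under further (S1)-stabilizations, which enlarge $F$.

Let
$$\lambda(v,w)=v\cdot w+(v\cdot\tau w)\,\tau .$$
It is $\mathbb Z[C_2]$-bilinear, for instance $\lambda(\tau v,w)=v\cdot\tau w+(v\cdot w)\tau=\tau\lambda(v,w)$, and it is symmetric since $v\cdot\tau w=w\cdot\tau v$. It is nonsingular: a $\mathbb Z[C_2]$-linear map $F\to\mathbb Z[C_2]$ is determined by its coefficient at $1$, an arbitrary element of $\operatorname{Hom}(F,\mathbb Z)$, and $F$ is unimodular. The specializations are $h_\pm(v,w)=v\cdot w\pm v\cdot\tau w$. As $F$ is free, $v\mapsto(1\pm\tau)v$ identifies $P_\pm\cong F^\pm$, and $(1\pm\tau)v\cdot(1\pm\tau)w=2h_\pm(v,w)$. So $\operatorname{sign}h_\pm=\operatorname{sign}F^\pm=0$. An (S1)-summand is a copy of $H$.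

**Step 3: $\delta_F$ and $q_F$ lie in an isotropic free summand of rank $2$.** As $F$ is free, $F^+=(1+\tau)F$. Choose $x_0,z_0\in F$ with $(1+\tau)x_0=\delta_F$ and $(1+\tau)z_0=q_F$. We may still change $x_0,z_0$ by elements of $(1-\tau)F$. For $\xi,\eta\in\{x_0,z_0\}$ we have $\xi\cdot(1+\tau)\eta=\frac12(1+\tau)\xi\cdot(1+\tau)\eta=0$ by (5), that is
$$\xi\cdot\tau\eta=-\xi\cdot\eta. \tag{7}$$
So $\lambda$ vanishes on $x_0,z_0$ as soon as $x_0^2=z_0^2=x_0\cdot z_0=0$. We reach this in three moves.

*The squares become divisible by $4$.* By (6), $x_0^2\equiv q_F\cdot x_0=\frac12q_F\cdot\delta_F=0$ and $z_0^2\equiv q_F\cdot z_0=\frac12q_F^2=0\bmod2$. Replacing $x_0$ by $x_0+(1-\tau)v$ changes $x_0^2$ by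
$$2(x_0-\tau x_0)\cdot v+\big((1-\tau)v\big)^2=2(2x_0-\delta_F)\cdot v+2v^2-2v\cdot\tau v\equiv2q_F\cdot v\pmod4,$$
where (6) is used at the end. Taking $v=x''$ if necessary, $x_0^2\equiv0\bmod4$. Replacing $z_0$ by $z_0+(1-\tau)v$ changes $z_0^2$ by $2(2z_0-q_F)\cdot v+2v^2-2v\cdot\tau v\equiv2\delta_F\cdot v\bmod4$. Taking $v=A$ if necessary, $z_0^2\equiv0\bmod4$.

*Then $x_0\cdot z_0$ is even.* In the unimodular lattice $(P_-,h_-)$ of signature $0$ the class of $x_0+z_0$ is characteristic:
$$h_-(x_0+z_0,v)=(1-\tau)(x_0+z_0)\cdot v=2(x_0+z_0)\cdot v-(\delta_F+q_F)\cdot v\equiv v^2-v\cdot\tau v=h_-(v,v)\pmod2$$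
by (6). By van der Blij, $h_-(x_0+z_0,x_0+z_0)\equiv0\bmod8$. By (7) this number is $2(x_0+z_0)^2$. So $x_0^2+z_0^2+2x_0\cdot z_0\equiv0\bmod4$, and $x_0\cdot z_0$ is even.

*All three numbers become $0$.* Use three new (S1)-summands with bases $(e_k,f_k)$ and replace
$$x_0\mapsto x_0+(1-\tau)(e_1+m_1f_1)+(1-\tau)e_3,\qquad z_0\mapsto z_0+(1-\tau)(e_2+m_2f_2)+m_3(1-\tau)f_3 .$$
This changes $x_0^2,z_0^2,x_0\cdot z_0$ by $4m_1,4m_2,2m_3$. So we achieve $x_0^2=z_0^2=x_0\cdot z_0=0$. Equation (7) still holds, so $\lambda$ vanishes on $I_0=\mathbb Z[C_2]x_0+\mathbb Z[C_2]z_0$.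

*$I_0$ is a free direct summand of rank $2$.* Consider $\phi\colon F\to\mathbb Z[C_2]^2$, $v\mapsto(\lambda(v,x_0),\lambda(v,z_0))$. We claim that $\phi$ is onto. It suffices to check this modulo the maximal ideals of $\mathbb Z[C_2]$, whose residue maps are $\mathbb Z[C_2]\to\mathbb F_p$, $\tau\mapsto\pm1$. For $\tau\mapsto1$ the map is $v\mapsto(\delta_F\cdot v,q_F\cdot v)$, and $A,x''$ map to a basis. For $\tau\mapsto-1$ and $p=2$ it is the same map. For $\tau\mapsto-1$ and $p$ odd the map is $v\mapsto\big(v\cdot(1-\tau)x_0,v\cdot(1-\tau)z_0\big)$. The component of $(1-\tau)x_0$ in the first new summand is $2(1-\tau)(e_1+m_1f_1)$, and that of $(1-\tau)z_0$ is $0$, so $f_1\mapsto(2,0)$; likewise $f_2\mapsto(0,2)$. These form a basis since $2$ is invertible. So $\phi$ is onto, hence split. Under $F\cong\operatorname{Hom}_{\mathbb Z[C_2]}(F,\mathbb Z[C_2])$ (via $\lambda$), $\phi$ is dual to $\mathbb Z[C_2]^2\to F$, $(a,a')\mapsto ax_0+a'z_0$, which is therefore split injective.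

**Step 4: a Lagrangian containing $\delta_F$ and $q_F$.** Put $I_0^\perp=\ker\phi\supset I_0$; it is a direct summand of $F$ because $\phi$ splits. So $F=I_0^\perp\oplus C$, where $\phi|_C$ is an isomorphism, that is, $\lambda$ pairs $C$ and $I_0$ perfectly. As $I_0$ is a summand, $I_0^\perp=I_0\oplus F''$ for some projective $F''$. For $v\in F''$ there is a unique $\iota(v)\in I_0$ with $\lambda(\iota(v),w)=\lambda(v,w)$ for all $w\in C$. Replace $F''$ by $\{v-\iota(v)\}$. Then $F''$ is orthogonal to $I_0$ and to $C$, and
$$F=F''\perp(I_0\oplus C).$$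
So $F'=I_0^\perp/I_0\cong F''$ is projective, hence free, with nonsingular induced form $\lambda'$. In each specialization $I_0\oplus C$ is nondegenerate with an isotropic half, so it has signature $0$; hence the specializations of $\lambda'$ have signature $0$.

*$\lambda'$ is even.* Let $v\in I_0^\perp$. Since $\delta_F=(1+\tau)x_0$ and $q_F=(1+\tau)z_0$ lie in $I_0$, we have $\delta_F\cdot v=q_F\cdot v=0$. By (6), $v^2$ and $v\cdot\tau v$ are even, so $\lambda'(v,v)\in2\mathbb Z[C_2]$.

By Lemma 7, after further (S1)-stabilizations, each of which adds one $H$ to $F'$, the form $F'$ is hyperbolic. So it has a free Lagrangian summand $I'$, with $I'^\perp=I'$ and $F'/I'$ free. Let $I\subset I_0^\perp$ be the preimage of $I'$. It is free, being an extension of $I'$ by $I_0$. Since $I_0^\perp/I\cong F'/I'$ and $F/I_0^\perp\cong\mathbb Z[C_2]^2$ are free, $I$ is a direct summand of $F$. Moreover $\lambda|_I=0$. An element of $F$ orthogonal to $I$ lies in $I_0^\perp$ and its image lies in $I'^\perp=I'$; so the orthogonal complement of $I$ in $F$ is $I$. As $\delta_F,q_F\in I$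 and $d,c\in T\perp F$, for all $x,x'\in I$
$$x\cdot x'=x\cdot\tau x'=0,\qquad\delta\cdot x=\delta_F\cdot x=0,\qquad q\cdot x=q_F\cdot x=0. \tag{8}$$

**Step 5: represent $I$ by disjoint framed spheres away from $M$.** Let $U=W_1-M$. It is simply connected, as $M$ has codimension $4$. We have $H_i(W_1,U)\cong H_{i-4}(M)$, and $H_4(W_1)\to H_4(W_1,U)=\mathbb Z$ is $x\mapsto\delta\cdot x$, onto since $\delta\cdot A=1$. From
$$0=H_5(W_1,U)\to H_4(U)\to L\to\mathbb Z\to H_3(U)\to H_3(W_1)=0$$
and $H_3(W_1,U)=0=H_2(W_1)$ we get $H_2(U)=H_3(U)=0$, and $\pi_4(U)=H_4(U)$ maps isomorphically onto $\delta^\perp\subset L$.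

The quotient $U/\tau$ is an oriented $8$-manifold with $\pi_1=C_2$ and $\pi_4(U/\tau)=\pi_4(U)$. Let $x_1,\dots,x_k$ be a $\mathbb Z[C_2]$-basis of $I\subset\delta^\perp$. A generic map of a $4$-manifold to an $8$-manifold is an immersion with transverse double points, so represent the $x_i$ by generic immersions $f_i\colon S^4\to U/\tau$, with lifts $\tilde f_i$ of class $x_i$. An intersection point $f_i(a)=f_j(a')$ has a group element $g\in C_2$, given by $\tilde f_i(a)=g\tilde f_j(a')$. The algebraic number of those with element $g$ is $x_i\cdot gx_j=0$ for $i\ne j$, by (8).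

*Double points with element $\tau$.* Let $\mu_\tau$ be the algebraic number of double points of $f_i$ with group element $\tau$. Such a double point $f_i(a)=f_i(a')$ lifts to the two points $\tilde f_i(a)=\tau\tilde f_i(a')$ and $\tilde f_i(a')=\tau\tilde f_i(a)$ of $\tilde f_i(S^4)\cap\tau\tilde f_i(S^4)$, and all points of this intersection arise so. The map $\tau$ carries one to the other, exchanging the sheets. Their signs are equal, because $\tau$ preserves orientation and interchanging two oriented $4$-planes in $\mathbb R^8$ does not change the sign. Hence $2\mu_\tau=x_i\cdot\tau x_i=0$.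

*Double points with element $1$.* Their algebraic number is made $0$ by introducing local double points of suitable sign, through a homotopy of $f_i$ in small balls.

Now all double points and intersection points can be paired with equal group elements and opposite signs. By the Whitney trick (dimension $8$, codimension $4$; Wall, *Surgery on Compact Manifolds*, Thm 5.2) the $f_i$ are homotopic to disjoint embeddings. The normal bundle of the embedding $f_i$ has Euler number $x_i^2=0$, and, as $p_1(S^4)=0$, its $p_1$ is $2q\cdot x_i=0$. Oriented rank-$4$ bundles over $S^4$ are determined by $(p_1,e)$, so it is trivial.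

**Step 6: surgery.** Do surgery on the $f_i$ in $U/\tau$. Upstairs this is $\tau$-equivariant surgery on $W_1$ along $2k$ disjoint framed $4$-spheres in $W_1-M$ whose classes $x_i,\tau x_i$ form a $\mathbb Z$-basis of $I$. The result $W$ is a closed oriented manifold with a smooth involution with fixed set $M$, since $\tau$ permutes the new pieces freely.

Let $W_1^\circ$ be the complement of the open tubes; it is simply connected. The group $H_i(W_1,W_1^\circ)$ is $\mathbb Z^{2k}$ for $i=4,8$ and zero otherwise. The map $L\to H_4(W_1,W_1^\circ)=\mathbb Z^{2k}$ is intersection with the basis of $I$; it is onto because $I$ is a summand of the unimodular lattice $L$. So $H_2(W_1^\circ)=H_3(W_1^\circ)=0$, and $H_4(W_1^\circ)$ is $I^\perp\subset L$. As $I$ is $\tau$-invariant, orthogonality to $I$ for the intersection product and for $\lambda$ agree on $F$, so $I^\perp=T\oplus I$.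

Now glue in the pieces $D^5\times S^3$ along $S^4\times S^3$. By van Kampen $W$ is simply connected. The group $H_i(W,W_1^\circ)$ is $\mathbb Z^{2k}$ for $i=5,8$ and zero otherwise, and the boundary map $H_5(W,W_1^\circ)\to H_4(W_1^\circ)=T\oplus I$ sends the generators to the classes of $S^4\times pt$, that is to the basis of $I$. So $H_2(W)=H_3(W)=0$ and $H_4(W)=(T\oplus I)/I\cong T$, with the intersection form of $T$ since classes and their intersections live in $W_1^\circ$. The class $[M]=d+\delta_F$ becomes $d$. On $t\in T$ the class $\frac{p_1}2(W)$ takes the value $q\cdot t=c\cdot t$, because $t$ is carried by $W_1^\circ$; so $PD(\frac{p_1}2(W))=c$. Thus $W$ is an $M$-involution as claimed. $\square$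

## 8. A starting manifold with $\operatorname{sign}=\delta^2=\delta\cdot q=q^2=s$

The models $\pm\mathbb HP^2$ have $\operatorname{sign}=\delta^2=\delta\cdot q=q^2=\pm1$: indeed $\delta\cdot q=\frac12(3-1)=1$ for $\mathbb HP^2$. As $M$ is oriented bordant to $|s|$ copies of $\pm\mathbb CP^2$, we carry these numbers along a bordism, together with the normal bundle and its involution.

**Proposition 9.** For every simply connected closed oriented smooth $4$-manifold $M$ of signature $s$ there is an $M$-involution with $\operatorname{sign}W_1=\delta^2=\delta\cdot q=q^2=s$.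

*Proof.* **Step 1: a bordism with a rank-$4$ bundle.** Since $\Omega_4^{SO}\cong\mathbb Z$ via the signature, there is a compact connected oriented $X^5$ with $\partial X=M\sqcup-\bigsqcup_{i=1}^{|s|}C_i$, $C_i=\operatorname{sgn}(s)\mathbb CP^2$. As $\partial X\neq\emptyset$, $X$ is homotopy equivalent to a $4$-complex; and $SO/SO(4)$ is $3$-connected. So the obstructions to lifting $X\to BSO$ to $BSO(4)$, which lie in $H^{j+1}(X;\pi_j(SO/SO(4)))$, vanish, and the stable bundle $-TX$ has an oriented rank-$4$ representative $\nu_X$. It satisfies $w_2(\nu_X)=w_2(X)$.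

*Make $\nu_X$ equal to $\nu_0$ on $C_i$.* On $C_i$ we have $w_2(\nu_X)=w_2(C_i)=w_2(\nu_0)$. Oriented rank-$4$ bundles over $C_i-\text{ball}\simeq S^2$ are determined by $w_2$. So $\nu_X$ and $\nu_0$ are isomorphic there, and they differ by regluing over the ball by a map $\varphi_i\colon S^3\to SO(4)$. Choose disjoint embedded arcs in $X$ from the centres of these balls to $M$, with tubes $I\times D^4$, and reglue $\nu_X$ along $I\times S^3$ by $\varphi_i\circ pr$. The new bundle agrees with the old one off the tubes. As $H^j(I\times(D^4,S^3);\mathbb F_2)=0$ for $j\le2$, restriction to the complement of the tubes is injective on $H^{\le2}(X;\mathbb F_2)$, so $w_1,w_2$ do not change. So we may assume $\nu_X|_{C_i}=\nu_0$, $w_1(\nu_X)=0$ and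
$$w_2(X)+w_2(\nu_X)=0. \tag{9}$$
Put $\nu=\nu_X|_M$. As $p_1$ and $e$ of $\nu_X$ evaluate to $0$ on $\partial X$, the numbers of Section 3 give
$$\langle p_1(\nu),[M]\rangle=-s,\qquad\langle e(\nu),[M]\rangle=s. \tag{10}$$

**Step 2: an involution with fixed set $M$, bordant to the models.** Let $Y_0=\bigsqcup_{|s|}\operatorname{sgn}(s)\mathbb HP^2$ with the involution of Section 3. Glue $D(\nu_X)$, with $-1$ on the fibres, to $Y_0\times[0,1]$ by identifying $D(\nu_X|_{C_i})$ with the tubular neighbourhoods $D(\nu_0)\subset Y_0\times1$. Orientations fit, because the $C_i$ enter $\partial X$ with a minus sign. After equivariant smoothing of corners, away from the fixed set, we get a compact oriented $Z^9$ with involution and $\partial Z=Y_1\sqcup-Y_0$, where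
$$Y_1=(Y_0-\operatorname{int}D(\nu_0))\cup S(\nu_X)\cup D(\nu)$$
has fixed set $M$ with normal bundle $\nu$. By bordism invariance $\operatorname{sign}Y_1=s$ and $\langle p_1^2,[Y_1]\rangle=4s$. (If $s=0$, then $Y_0=\emptyset$ and $Y_1=\partial D(\nu_X)$.)

The only defect is that $Y_1$ need not be $3$-connected. We repair this by surgery on the free quotient
$$N_1=(Y_1-\operatorname{int}D(\nu))/\tau,$$
a compact connected oriented manifold with $\partial N_1=S(\nu)/\pm1=P(\nu)$, and with a map to $\mathbb RP^\infty$ classifying its double cover.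

**Step 3: $N_1$ is spin.** This is what makes the spheres in Step 4 have trivial normal bundles. $N_1$ is the union of $P(\nu_X)$ and copies of $K=(\mathbb HP^2-\operatorname{int}D(\nu_0))/\tau$ along copies of $P(\nu_0)$.

*$P(\nu_X)$ is spin.* Let $\ell$ be the tautological line bundle. The vertical tangent bundle is $\operatorname{Hom}(\ell,\ell^\perp)$, so $TP(\nu_X)\oplus\mathbb R\cong TX\oplus(\nu_X\otimes\ell)$. As $\nu_X$ has rank $4$ and $w_1(\nu_X)=0$, we get $w_1(\nu_X\otimes\ell)=4w_1(\ell)=0$ and $w_2(\nu_X\otimes\ell)=6w_1(\ell)^2+w_2(\nu_X)=w_2(\nu_X)$. So $w_2(P(\nu_X))=w_2(X)+w_2(\nu_X)=0$ by (9).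

*$K$ is spin.* For an invariant metric, $\tau$ lifts to an automorphism $\hat\tau$ of the unique spin structure of $\mathbb HP^2$, and $\hat\tau^2=\pm1$. At a fixed point, $d\tau=\operatorname{diag}(1_4,-1_4)$ lifts to $\pm e_5e_6e_7e_8$. Reversing four factors has sign $(-1)^6=1$, so $(e_5e_6e_7e_8)^2=e_5e_6e_7e_8e_8e_7e_6e_5=\prod e_j^2=1$. Hence $\hat\tau^2=1$, and the spin structure descends to $K$.

*The spin structures match.* $\mathbb HP^2-\mathbb CP^2$ and $S(\nu_0)$ are simply connected. So $\pi_1(P(\nu_0))\to\pi_1(K)$ is an isomorphism $C_2\to C_2$, and $H^1(K;\mathbb F_2)\cong H^1(P(\nu_0);\mathbb F_2)$. Spin structures form torsors over these groups, so both spin structures of $P(\nu_0)$ extend over $K$. Hence any spin structure on $P(\nu_X)$ extends over $N_1$.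

**Step 4: surgery below the middle dimension.** We work in the interior of $N_1$, over $\mathbb RP^\infty\times BSpin$ (Kreck, *Surgery and duality*, Prop. 4). The map $\pi_1(N_1)\to C_2$ is onto, since $\pi_1(P(\nu))\to C_2$ is: $S(\nu)$ is connected. Its kernel is the normal closure of finitely many elements; kill them by surgeries on embedded circles framed compatibly with the spin structure. Now $\pi_1=C_2$. Next kill $\pi_2$, and afterwards $\pi_3$. Each is finitely generated at its stage, being by Hurewicz the homology $H_2$, respectively $H_3$, of the compact double cover. Represent generators by embedded $2$- and $3$-spheres. Their normal bundles, of rank $6$ and $5$, are stably trivial because the manifold is spin and $\pi_2(SO)=0$; in these ranks this means trivial. Surgery on $S^k\times D^{8-k}$ with $k\le3$ glues in $D^{k+1}\times S^{7-k}$ with $7-k\ge4$. Removing $S^k$ does not change $\pi_j$ for $j\le3$, since the pair (manifold, complement) is $(7-k)$-connected and $3<7-k$. The gluing attaches a $(k+1)$-cell, which kills the class, and an $8$-cell. So no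 new homotopy appears in degrees $\le k$.

The result is $N$ with $\partial N=P(\nu)$, $\pi_1(N)=C_2$, $\pi_2(N)=\pi_3(N)=0$. So its double cover $\tilde N$, with boundary $S(\nu)$, is $3$-connected.

**Step 5: close up and read off the numbers.** Let $W_1=\tilde N\cup_{S(\nu)}D(\nu)$ with its involution; the fixed set is $M$ with normal bundle $\nu$. As $S(\nu)$ is simply connected, van Kampen shows that $W_1$ is simply connected. As $H_i(W_1,\tilde N)=H_{i-4}(M)$ vanishes for $i\le3$, we get $H_2(W_1)=H_3(W_1)=0$. So $W_1$ is an $M$-involution. The double cover of the trace of the surgeries, together with $D(\nu)\times I$, is an oriented bordism from $Y_1$ to $W_1$. Hence $\operatorname{sign}W_1=s$ and $\langle p_1^2,[W_1]\rangle=4s$. By Lemma 3(d), (10) and $\langle p_1(M),[M]\rangle=3s$,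
$$\delta^2=s,\qquad\delta\cdot q=\tfrac12(3s-s)=s,\qquad q^2=\tfrac14\cdot4s=s.\qquad\square$$

## 9. The lattice $T$ and the end of the proof

*Proof of Theorem 1.* Orient $M$ and take $W_1$ from Proposition 9; in particular $\operatorname{sign}W_1=\delta^2$. It suffices to find a unimodular lattice $T$ of rank $b$ and signature $s$, even iff the form of $M$ is even, with a characteristic vector $\chi$ such that $\chi^2=s$. Then Proposition 8 applies with $c=d=\chi$, since $\operatorname{sign}T=d^2=c\cdot d=c^2=s$.

*Form of $M$ odd.* Take $T=b_+\langle1\rangle\oplus b_-\langle-1\rangle$ with $b_\pm=b_2^\pm(M)$, and $\chi=(1,\dots,1)$. Then $\chi^2=b_+-b_-=s$, and $T$ is odd.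

*Form of $M$ even.* The form of $M$ is even and unimodular, so $s=8k$, $8|k|\le b$ and $b$ is even. Take $T=kE_8\oplus l\,\mathbb U$ with $8|k|+2l=b$, meaning $|k|(-E_8)$ if $k<0$. Let $m$ be the sum of one root from each $\pm E_8$-summand. Roots have square $\pm2$, so $m^2=2k$. Put $\chi=2m$. As $T$ is even, $\chi$ is characteristic, and $\chi^2=8k=s$. If $b=0$, then $T=0$ and $\chi=0$.

So there is a closed $3$-connected smooth $8$-manifold $W$ with a smooth involution making it a conjugation manifold with real locus diffeomorphic to $M$. $\blacksquare$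

For the K3 surface, where connected sums failed, $b=22$, $s=-16$, $k=-2$ and $l=3$. The manifold $W$ has $H_4(W)\cong2(-E_8)\oplus3\,\mathbb U$, and the class of its real locus is $2m$, with $(2m)^2=-16$, in agreement with (2).
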